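\title{Local cohomology of complete intersections in prime characteristic has closed support}

\begin{abstract}
Let $R$ be a regular ring of prime characteristic $p$ and let $S=R/(f_1,\dots,f_c)$ be the quotient by a regular sequence of any length. We prove that the support of $H^i_I(S)$ is Zariski closed for every ideal $I$ and every $i$. The Frobenius functor of $R$ is exact, but it replaces $f_1,\dots,f_c$ by their $p^e$-th powers. We bridge this gap by lifting Koszul cohomology classes from $f_1,\dots,f_c$ to these powers; the obstructions lie one degree higher and are killed uniformly by descending induction. A rigidity property of Koszul cohomology reduces vanishing in one degree to vanishing in all higher degrees. The method applies to the Koszul cohomology of any direct limit along Frobenius. It also shows that the support depends on the ideal $(f_1,\dots,f_c)$ only through $c$ and its radical.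
\end{abstract}

\section{The question and the answer}\label{sec:intro}

All rings are commutative and Noetherian. A ring is \emph{regular} if its localizations at all primes are regular local rings. For an ideal $I$ of a ring $R$ and an $R$-module $M$, the local cohomology modules $H^i_I(M)$ are the right derived functors of $\Gamma_I(M)=\{m\in M: I^nm=0 \text{ for some } n\}$.

The support $\operatorname{Supp}M=\{P\in\operatorname{Spec}R: M_P\neq0\}$ records where a module is nonzero. Local cohomology commutes with localization, so $\operatorname{Supp}H^i_I(M)$ is closed exactly when the vanishing of $H^i_{IR_P}(M_P)$ at a prime $P$ always spreads to a neighborhood of $P$. A support is stable under passing to larger primes, and each of its elements contains a minimal one. Hence a support is closed if and only if it has finitely many minimal elements, and closedness is a finiteness property.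

A finitely generated module $M$ has the closed support $V(\operatorname{Ann}M)$. This settles $H^0_I(M)\subseteq M$ for such $M$, but higher local cohomology is in general not finitely generated: for a field $\mathsf k$ one has $H^1_{(x)}(\mathsf k[x])=\mathsf k[x,x^{-1}]/\mathsf k[x]$. For arbitrary modules closedness fails. The support of $\mathsf k(x)/\mathsf k[x]$ is the infinite set of all maximal ideals of $\mathsf k[x]$, while proper closed subsets of $\operatorname{Spec}\mathsf k[x]$ are finite. This module is a quotient of $\mathsf k(x)$, whose support is closed, and it is a union of finitely generated submodules. So closed support passes neither to quotients nor to direct limits, and these are the operations by which local cohomology is computed.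

Now let $R$ be regular of prime characteristic $p$, let $f_1,\dots,f_c$ be a regular sequence in $R$ with $c\ge1$, and put $J=(f_1,\dots,f_c)$ and $S=R/J$. It is known that for $c=1$ the support of $H^i_I(S)$ is closed for every ideal $I\subseteq R$ and every $i\ge0$. The question whether this holds in every codimension $c$ is taken from the paper of Canton and Lewis \cite{CL}. For $R$ itself the Frobenius map gives closed support in a few lines (Lemma~\ref{lem:c0}), and $S$ is built from $R$ by the finite Koszul complex, so one guesses that the answer is yes. It is.

\begin{theorem}\label{thm:main}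
Let $R$ be a regular ring of prime characteristic $p$, let $f_1,\dots,f_c$ be a regular sequence in $R$ with $c\ge1$, and let $S=R/(f_1,\dots,f_c)$. Then $\operatorname{Supp}H^i_I(S)$ is a closed subset of $\operatorname{Spec}S$ for every ideal $I\subseteq R$ and every $i\ge0$. In particular, $H^i_I(S)$ has only finitely many minimal primes.
\end{theorem}

Two natural approaches break down. The Frobenius functor of $S$ need not be exact: for $S=\mathsf k[x]/(x^2)$ it turns the injection $S/(x)\to S$, $1\mapsto x$, into multiplication by $x^p=0$ on $S$. Induction on $c$ through long exact sequences passes through quotients, and the ring $R/(f_1)$ from which the next step would start need not be regular. We therefore keep the Frobenius functor $F$ of $R$ and write $H^i_I(S)$ as a direct limit of finitely generated modules $H^i(K(f)\otimes G_e)$, where $K(f)$ is the Koszul complex and $G_e=F^e(G)$ for one finite complex $G$. Applying $F^e$ advances the stage by $e$, as desired, but it also replaces $f_m$ by $f_m^{p^e}$. The core of the proof is to lift classes from $K(f_1,\dots,f_c)$ to $K(f_1^{p^e},\dots,f_c^{p^e})$ after a number of further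 stages that depends neither on $e$ nor on the prime.

Section~\ref{sec:tools} collects the tools and states a more general result, Theorem~\ref{thm:koszul}. Section~\ref{sec:small} treats the smallest cases by hand. Section~\ref{sec:open} shows that vanishing in all degrees $\ge l$ is an open condition, and Section~\ref{sec:rigid} reduces vanishing in one degree to this condition and completes the proofs. Section~\ref{sec:radical} describes the support in terms of $\sqrt J$, and Section~\ref{sec:lci} extends Theorem~\ref{thm:main} to rings that are complete intersections locally or after a faithfully flat extension.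

\section{Limits, Koszul complexes and Frobenius}\label{sec:tools}

From now on $R$ is a regular ring of prime characteristic $p$. Sections~\ref{ss:supp} and~\ref{ss:koszul} hold over any Noetherian ring. Complexes are cohomological, $X[1]^k=X^{k+1}$, and $\otimes$ means $\otimes_R$.

\subsection{Supports and direct limits}\label{ss:supp}
We use four elementary facts.
\begin{itemize}
\item[(S1)] If $\alpha\colon A\to B$ is a map of modules and $A$ is finitely generated, then $\{P:\alpha_P=0\}$ is open, being the complement of $\operatorname{Supp}(\operatorname{im}\alpha)$.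
\item[(S2)] Let $A_0\to A_1\to\cdots$ have direct limit $A_\infty$. If $A_u$ is finitely generated and $(A_u)_P\to(A_\infty)_P$ is zero, then $(A_u)_P\to(A_{u+v})_P$ is zero for some $v$, because each of finitely many generators dies at a finite stage.
\item[(S3)] An increasing sequence of open subsets of $\operatorname{Spec}R$ stabilizes, because $R$ is Noetherian.
\item[(S4)] Call a module $H$ \emph{$g$-torsion} if $H_g=0$, that is, if every element is killed by a power of $g$. If $H$ is $g$-torsion and $\operatorname{Ann}_H(g)=\{z\in H: gz=0\}$ is zero, then $H=0$: otherwise the last nonzero term of $z,gz,g^2z,\dots$ for some $z\ne0$ would lie in $\operatorname{Ann}_H(g)$.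
\end{itemize}

For a complex $X$, the truncation $\tau^{\le j}X\subseteq X$ keeps the terms in degrees $<j$, has the kernel of the differential in degree $j$, and is zero in degrees $>j$. It has the cohomology of $X$ in degrees $\le j$ and none above, and $X/\tau^{\le j}X$ has cohomology only in degrees $\ge j+1$. We write $\tau^{<j}=\tau^{\le j-1}$. Truncation commutes with exact functors, in particular with localization and direct limits.

\subsection{Koszul complexes}\label{ss:koszul}
For $g\in R$ let $K(g)$ be the complex $R\xrightarrow{g}R$ in degrees $-1,0$. For a sequence $f=f_1,\dots,f_c$ let $K(f)=K(f_1)\otimes\dots\otimes K(f_c)$, a complex of finitely generated free modules in degrees $-c,\dots,0$. The functor $K(f)\otimes-$ preserves short exact sequences of complexes and commutes with localization and direct limits. For a complex $X$,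
\[
(K(g)\otimes X)^k=X^k\oplus X^{k+1},\qquad d(x,y)=(dx+gy,\,-dy).
\]
The maps $x\mapsto(x,0)$ and $(x,y)\mapsto y$ form a short exact sequence $0\to X\to K(g)\otimes X\to X[1]\to0$. Its connecting map is multiplication by $g$, since $d(0,y)=(gy,0)$ for a cycle $y$. Hence there are exact sequences
\begin{equation}\label{eq:cone}
0\to H^k(X)/gH^k(X)\to H^k(K(g)\otimes X)\to\operatorname{Ann}_{H^{k+1}(X)}(g)\to0 .
\end{equation}
The factors of $K(f)$ may be permuted, so we can always split off one factor and argue by induction on $c$.
\begin{itemize}
\item[(K1)] If $X$ has cohomology only in degrees $\ge s$, then $K(f)\otimes X$ has cohomology only in degrees $\ge s-c$. If $X$ is acyclic, so is $K(f)\otimes X$. Both follow from \eqref{eq:cone}. By the five lemma, $K(f)\otimes-$ preserves quasi-isomorphisms.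
\item[(K2)] Let $f$ be a regular sequence and $S=R/(f)$. Then $K(f)\to S$ is a quasi-isomorphism by \eqref{eq:cone} and induction, and so is $K(f)\otimes Q\to S\otimes Q$ for every complex $Q$ of flat modules. Indeed, the cone $E$ of $K(f)\to S$ is bounded and acyclic. Each cohomology module of $E\otimes Q$ involves only finitely many terms of $Q$, so we may take $Q$ bounded, and then $E\otimes Q$ is a finite extension of shifts of the acyclic complexes $E\otimes Q^n$.
\end{itemize}

The next lemma compares $K(gh)$ with $K(g)$. Its model is the sequence $R/(h)\xrightarrow{g}R/(gh)\to R/(g)\to 0$. Let $\pi\colon K(gh)\to K(g)$ be the identity in degree $0$ and multiplication by $h$ in degree $-1$, so that $\pi(x,y)=(x,hy)$ on $K(gh)\otimes X$. Let $\delta$ be the composite $H^k(K(g)\otimes X)\to H^{k+1}(X)\to H^{k+1}(K(h)\otimes X)$, so that $\delta[(x,y)]=[(y,0)]$.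

\begin{lemma}\label{lem:obstruction}
For $g,h\in R$ and every complex $X$ the sequence
\[
H^k(K(gh)\otimes X)\xrightarrow{\ \pi\ }H^k(K(g)\otimes X)\xrightarrow{\ \delta\ }H^{k+1}(K(h)\otimes X)
\]
is natural in $X$ and exact in the middle.
\end{lemma}

\begin{proof}
Naturality is visible from the formulas. If $(x,y)$ is a cycle of $K(gh)\otimes X$, then $dy=0$, so $(hy,0)=d(0,y)$ in $K(h)\otimes X$ and $\delta\pi=0$. Conversely, let $(x,y)$ be a cycle of $K(g)\otimes X$, so $dx=-gy$, and suppose $(y,0)=d(x',y')$ in $K(h)\otimes X$, that is, $y=dx'+hy'$ and $dy'=0$. Then $(x+gx',y')$ is a cycle of $K(gh)\otimes X$, because $d(x+gx')+ghy'=-gy+g(dx'+hy')=0$. Its image under $\pi$ is $(x+gx',\,y-dx')=(x,y)+d(0,x')$, which represents the class of $(x,y)$.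
\end{proof}

For $b\in\mathbb Z_{\ge1}^c$ let $f^b$ be the sequence $f_1^{b_1},\dots,f_c^{b_c}$, and let $\mathbf 1=(1,\dots,1)$. If $b\le b'$ coordinatewise, the tensor product of the maps $\pi\colon K(f_m^{b'_m})\to K(f_m^{b_m})$ is a chain map $\pi\colon K(f^{b'})\to K(f^b)$, and the composite of two such maps is again the map $\pi$. Suppose that $b,b',b''$ agree outside the coordinate $m$ and $b'_m=b_m+b''_m$. Lemma~\ref{lem:obstruction}, applied with $g=f_m^{b_m}$, $h=f_m^{b''_m}$ and with $\bigotimes_{n\ne m}K(f_n^{b_n})\otimes X$ in place of $X$, gives a sequence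
\begin{equation}\label{eq:obstruction}
H^k(K(f^{b'})\otimes X)\xrightarrow{\ \pi\ }H^k(K(f^b)\otimes X)\xrightarrow{\ \delta\ }H^{k+1}(K(f^{b''})\otimes X)
\end{equation}
that is natural in $X$ and exact in the middle.

\subsection{The Frobenius functor}
For $e\ge0$ and $q=p^e$, the map $r\mapsto r^q$ is a ring endomorphism of $R$. Let $F^e$ be base change along it: $F^e(X)=R\otimes X$ with $r\otimes sx=rs^q\otimes x$, and with $R$ acting through the left factor. As a base change, $F^e$ preserves finite generation, commutes with tensor products and satisfies $F^e(R)=R$; moreover $F^aF^e=F^{a+e}$.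
\begin{itemize}
\item[(F1)] $F^e$ is exact. This is Kunz's theorem, and it is the only way in which regularity of $R$ is used. Thus $F^e$ commutes with cohomology and truncation of complexes.
\item[(F2)] $F^e$ sends multiplication by $g$ to multiplication by $g^q$. Hence $F^e(K(f^b)\otimes X)\cong K(f^{qb})\otimes F^e(X)$ for a complex $X$, and $F^e(N/(f)N)\cong F^e(N)/(f_1^q,\dots,f_c^q)F^e(N)$ for a module $N$, naturally in $X$ and $N$.
\item[(F3)] If $\alpha$ is a map of modules with $\alpha_P=0$, then $F^e(\alpha)_P=0$. Indeed, $F^e(X)_P$ is the base change of $X$ along $R\to R_P$, $r\mapsto r^q/1$. This map inverts $R\setminus P$, so the functor $X\mapsto F^e(X)_P$ factors through $X\mapsto X_P$.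
\end{itemize}

\subsection{Frobenius systems}\label{ss:systems}

\begin{definition}
A \emph{Frobenius system} is a bounded complex $G$ of finitely generated $R$-modules with a chain map $\varphi\colon G\to F(G)$. We put $G_e=F^e(G)$, take $F^e(\varphi)\colon G_e\to G_{e+1}$ as transition maps, and call $G_\infty=\varinjlim_eG_e$ the \emph{limit} of the system.
\end{definition}

The point of the definition is that $F^a$ carries the transition map $G_e\to G_{e+s}$ to the transition map $G_{e+a}\to G_{e+a+s}$: what happens at one stage is reproduced at all later stages. By (F1) and exactness of direct limits, $H^j(G)$ and $\tau^{\le j}G$ are Frobenius systems, with limits $H^j(G_\infty)$ and $\tau^{\le j}G_\infty$. If $(G',\varphi')$ is a second system, then $(G\otimes G',\varphi\otimes\varphi')$ is a system with limit $G_\infty\otimes G'_\infty$.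

\begin{example}\label{ex:cech}
For $x\in R$ let $\check K(x)$ be the complex $R\xrightarrow{x}R$ in degrees $0,1$, and let $\varphi\colon\check K(x)\to\check K(x^p)=F(\check K(x))$ be the identity in degree $0$ and multiplication by $x^{p-1}$ in degree $1$. The transition map $\check K(x^q)\to\check K(x^{pq})$ is multiplication by $x^{q(p-1)}$ in degree $1$. Sending the generator in degree $1$ at stage $e$ to $1/x^q$ identifies the limit with $\check C(x)=(R\to R_x)$. For a sequence $x=x_1,\dots,x_n$, the tensor product $\check K(x)=\bigotimes_s\check K(x_s)$ is therefore a Frobenius system whose limit is the \v Cech complex $\check C(x)=\bigotimes_s(R\to R_{x_s})$, a bounded complex of flat modules.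
\end{example}

We recall the standard properties of local cohomology. If $I=(x_1,\dots,x_n)$, then $H^i_I(M)=H^i(\check C(x)\otimes M)$. These modules depend only on $\sqrt I$, they are $g$-torsion for every $g\in I$, and their formation commutes with flat base change. If $M$ is a module over $S=R/J$, then $H^i_I(M)=H^i_{IS}(M)=H^i_{I+J}(M)$. When $J$ is generated by a regular sequence $f$, (K2) gives
\begin{equation}\label{eq:lc}
H^i_I(S)\cong H^i(K(f)\otimes\check C(x)).
\end{equation}
This is the only use of the hypothesis that $f$ is a regular sequence in the proof of Theorem~\ref{thm:main}, which is a special case of the following result.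

\begin{theorem}\label{thm:koszul}
Let $R$ be a regular ring of prime characteristic $p$, let $(G,\varphi)$ be a Frobenius system, and let $f_1,\dots,f_c\in R$ be arbitrary elements, $c\ge1$. Then $\operatorname{Supp}H^i(K(f)\otimes G_\infty)$ is closed in $\operatorname{Spec}R$ for every $i\in\mathbb Z$.
\end{theorem}

For example, if $G=N$ is a module in degree $0$ with limit $M$ and $f$ is a regular sequence, then $H^{-k}(K(f)\otimes M)=\operatorname{Tor}^R_k(R/(f),M)$, so all these Tor modules have closed support.

\section{Codimension zero, one and two}\label{sec:small}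

In this section $(N,\varphi)$ is a Frobenius system consisting of one finitely generated module in degree $0$, and $M=N_\infty$. In each case we look for one finitely generated \emph{test module} whose image in the limit detects vanishing.

\subsection{No equations}

\begin{lemma}\label{lem:c0}
The support of $M$ equals the support of the image of $N$ in $M$. Consequently $\operatorname{Supp}H^j(G_\infty)$ is closed for every Frobenius system $(G,\varphi)$ and every $j$, and $\operatorname{Supp}H^j_I(R)$ is closed for every ideal $I$.
\end{lemma}

\begin{proof}
Suppose $N_P\to M_P$ is zero. By (S2), $N_P\to(N_v)_P$ is zero for some $v$. By (F3), $(N_e)_P\to(N_{e+v})_P$ is zero for every $e$, so $M_P=0$. The other inclusion is trivial. The image of $N$ is finitely generated, so its support is closed. For the consequences take $N=H^j(G)$, and then $G=\check K(x)$.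
\end{proof}

Finite generation of $N$ cannot be dropped. Over $R=\mathsf k[x]$ one has $F(\mathsf k(x))=\mathsf k(x)$, so $N=\mathsf k(x)/\mathsf k[x]$ admits an isomorphism $\varphi\colon N\to F(N)$ by (F1). The limit is then isomorphic to $N$, whose support is not closed.

\subsection{Quotients and hypersurfaces}\label{ss:quot}
Let $f_1,\dots,f_c$ be arbitrary. We claim that $M/(f)M=\varinjlim_e N_e/(f)N_e$ has closed support, with $N$ again as test module. Suppose $N_P\to(M/(f)M)_P$ is zero. By (S2), $N_P\to(N_v/(f)N_v)_P$ is zero for some $v$. By (F2) and (F3), for every $e$ and $q=p^e$ the image of $(N_e)_P$ in $(N_{e+v})_P$ lies in $(f_1^q,\dots,f_c^q)(N_{e+v})_P$, which is contained in $(f)(N_{e+v})_P$. So $(M/(f)M)_P=0$. Frobenius has raised the exponents, but this does no harm, because every class modulo $(f)$ lifts to a class modulo $(f_1^q,\dots,f_c^q)$.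

This recovers the case $c=1$ of Theorem~\ref{thm:main}. Replacing $I$ by $I+(f_1)$, we may assume $f_1\in I$. By \eqref{eq:lc} and \eqref{eq:cone} there is an exact sequence
\[
0\to H^i_I(R)/f_1H^i_I(R)\to H^i_I(S)\to\operatorname{Ann}_{H^{i+1}_I(R)}(f_1)\to0 .
\]
The left term has closed support by the claim. Since $H^{i+1}_I(R)_P$ is $f_1$-torsion, (S4) shows that the right term has the same support as $H^{i+1}_I(R)$, which is closed by Lemma~\ref{lem:c0}. The support of the middle term is the union of the two.

For $c=2$ the corresponding sequence starts with $H^i_I(R/(f_1))/f_2H^i_I(R/(f_1))$. The claim does not apply, because $H^i_I(R/(f_1))$ is not given as the limit of a Frobenius system: its stages keep the exponent of $f_1$ fixed, while $F$ multiplies it by $p$.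

\subsection{The first obstruction}\label{ss:c2}
Let $c=2$ and consider the middle cohomology $H^{-1}$. For $g_1,g_2\in R$ and a module $A$, a class in $H^{-1}(K(g_1,g_2)\otimes A)$ is a pair $(y_1,y_2)\in A^2$ with $g_1y_1+g_2y_2=0$, modulo the pairs $(g_2z,-g_1z)$. The map $\pi$ from $K(f_1^q,f_2^q)$ to $K(f_1,f_2)$ sends $(y_1,y_2)$ to $(f_1^{q-1}y_1,f_2^{q-1}y_2)$. It need not be surjective on $H^{-1}$: for $A=R/(f_1,f_2)\neq0$ and $q\ge2$ it is zero, while $H^{-1}(K(f_1,f_2)\otimes A)=A^2$. We show that lifting becomes possible on the set
\[
V=\{P: M_P=(f_1,f_2)M_P\},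
\]
where the cohomology one degree higher vanishes. This set is open by Section~\ref{ss:quot}.

The sets $\{P\in V: N_P\to(N_s/(f)N_s)_P\text{ is zero}\}$ are open by (S1), increase with $s$, and cover $V$ by (S2). By (S3) one $s$ works for all $P\in V$. Applying $F^e$ as before, we find for all $e\ge0$, all $P\in V$ and all $1\le b_1,b_2\le p^e$:
\begin{equation}\label{eq:toy}
\text{the image of $(N_e)_P$ in $(N_{e+s})_P$ lies in $(f_1^{b_1},f_2^{b_2})(N_{e+s})_P$.}
\end{equation}
Fix $P\in V$, $e\ge1$, $q=p^e$, and a cycle $(y_1,y_2)$ for $f_1,f_2$ in $(N_e)_P$. We keep the name of an element when it is mapped to a later stage.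

At stage $e+s$, \eqref{eq:toy} lets us write $y_1=f_1^{q-1}a+f_2z$. Subtracting the boundary $(f_2z,-f_1z)$ gives $(f_1^{q-1}a,\,y_2')$ with $y_2'=y_2+f_1z$. So $(a,y_2')$ is a cycle for $f_1^q,f_2$ that lifts the class. At stage $e+2s$, \eqref{eq:toy} with $e+s$ in place of $e$ lets us write $y_2'=f_1^qw+f_2^{q-1}a'$. Subtracting the boundary $(-f_2w,f_1^qw)$ for $f_1^q,f_2$ from $(a,y_2')$ gives $(a+f_2w,\,f_2^{q-1}a')$. So $(a+f_2w,a')$ is a cycle for $f_1^q,f_2^q$ at stage $e+2s$ that lifts the class of $(y_1,y_2)$.

The lift lies in the localization of $H^{-1}(K(f_1^q,f_2^q)\otimes N_{e+2s})=F^e(L)$, where $L=H^{-1}(K(f)\otimes N_{2s})$. This $L$ is the test module. If its image in $H^{-1}(K(f)\otimes M)$ vanishes at $P\in V$, then $L_P$ dies at some stage $2s+v$ by (S2). By (F3) the lift dies at stage $e+2s+v$, and hence so does the class of $(y_1,y_2)$. Thus $H^{-1}(K(f)\otimes M)_P=0$, and the set of primes where both $H^0$ and $H^{-1}$ of $K(f)\otimes M$ vanish is open.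

The computation has two features that shape the general proof. It needs \eqref{eq:toy} for the mixed exponents $(q-1,1)$ and $(q,q-1)$, not only for $(1,1)$ and $(q,q)$. And it controls $H^{-1}$ only where $H^0$ vanishes, which leads to descending induction on the degree.

\section{Vanishing in all large degrees is an open condition}\label{sec:open}

Let $(D,\varphi)$ be a Frobenius system and let $f_1,\dots,f_c\in R$ be arbitrary, $c\ge1$.

\begin{proposition}\label{prop:open}
For every $l\in\mathbb Z$ the set
\[
W_l=\{P\in\operatorname{Spec}R: H^k(K(f)\otimes D_\infty)_P=0\ \text{ for all } k\ge l\}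
\]
is open.
\end{proposition}

For $b\in\mathbb Z_{\ge1}^c$ and $0\le e\le\infty$ put $H^k(b;e)=H^k(K(f^b)\otimes D_e)$. For finite $e$ these modules are finitely generated, and $H^k(b;\infty)=\varinjlim_eH^k(b;e)$. The transition maps in $e$ commute with the maps $\pi$ and $\delta$, by naturality. By (F1) and (F2),
\begin{equation}\label{eq:frob}
F^a\bigl(H^k(b;e)\to H^k(b;e+s)\bigr)\ \cong\ \bigl(H^k(p^ab;e+a)\to H^k(p^ab;e+a+s)\bigr).
\end{equation}
Let $B_e=\{1,\dots,p^e\}^c$ be the box of exponents allowed at stage $e$; note that $B_e\subseteq B_{e'}$ for $e\le e'$.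

The module $H^l(\mathbf 1;\infty)$ is the increasing union of the images of the modules $H^l(\mathbf 1;u)$, so its support is an increasing union of closed sets. To see that this union is closed we need one $u$ that serves all stages $e$ and all primes. The following notion, which generalizes \eqref{eq:toy}, builds this uniformity into the induction.

\begin{definition}
Let $V\subseteq\operatorname{Spec}R$ be a subset and $k\in\mathbb Z$. An integer $t\ge0$ is a \emph{uniform bound in degree $k$ on $V$} if the map $H^k(b;e)_P\to H^k(b;e+t)_P$ is zero for all $e\ge0$, all $b\in B_e$ and all $P\in V$.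
\end{definition}

\begin{lemma}[Lifting]\label{lem:lift}
Let $t$ be a uniform bound in degree $k+1$ on $V$ and put $u=ct$. Let $e\ge0$, $q=p^e$, $b\in B_e$, $P\in V$ and $\xi\in H^k(b;e)_P$. Then the image of $\xi$ in $H^k(b;e+u)_P$ lies in the image of $\pi\colon H^k(q\mathbf 1;e+u)_P\to H^k(b;e+u)_P$.
\end{lemma}

\begin{proof}
We raise the exponents to $q$ one coordinate at a time, at the cost of $t$ stages each. For $0\le m\le c$ let $b^{(m)}$ be $b$ with its first $m$ coordinates replaced by $q$, and let $e_m=e+mt$. We construct $\xi_m\in H^k(b^{(m)};e_m)_P$ whose image under $\pi$ in $H^k(b;e_m)_P$ is the image of $\xi$. Since $b^{(c)}=q\mathbf 1$ and $e_c=e+u$, the case $m=c$ is the lemma.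

Take $\xi_0=\xi$. Given $\xi_{m-1}$, let $\xi'$ be its image in $H^k(b^{(m-1)};e_m)_P$. Since $\pi$ commutes with the transition maps, $\pi(\xi')\in H^k(b;e_m)_P$ is the image of $\xi$. As the maps $\pi$ compose, it suffices to find $\xi_m\in H^k(b^{(m)};e_m)_P$ that maps to $\xi'$. If $b_m=q$, then $b^{(m)}=b^{(m-1)}$ and we take $\xi_m=\xi'$. If $b_m<q$, let $b''$ be $b^{(m-1)}$ with its $m$-th coordinate replaced by $q-b_m$. By \eqref{eq:obstruction}, localized at $P$, the obstruction to lifting $\xi'$ is $\delta(\xi')\in H^{k+1}(b'';e_m)_P$. By naturality, $\delta(\xi')$ is the image of $\delta(\xi_{m-1})\in H^{k+1}(b'';e_{m-1})_P$. All coordinates of $b''$ lie between $1$ and $q$, so $b''\in B_e\subseteq B_{e_{m-1}}$, and the uniform bound gives $\delta(\xi')=0$. Hence $\xi_m$ exists.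
\end{proof}

The lift lies in the localization of $H^k(q\mathbf 1;e+u)=F^e(H^k(\mathbf 1;u))$. So the single module $H^k(\mathbf 1;u)$ controls all stages and all exponents.

\begin{lemma}[Test module]\label{lem:test}
Let $t$, $k$, $V$, $u$ be as in Lemma~\ref{lem:lift}. Let $P\in V$ and $v\ge0$ be such that $H^k(\mathbf 1;u)_P\to H^k(\mathbf 1;u+v)_P$ is zero. Then $H^k(b;e)_P\to H^k(b;e+u+v)_P$ is zero for all $e\ge0$ and all $b\in B_e$.
\end{lemma}

\begin{proof}
Let $q=p^e$ and consider the diagram
\[
\begin{array}{ccccc}
&&H^k(q\mathbf 1;e+u)_P&\longrightarrow&H^k(q\mathbf 1;e+u+v)_P\\[2pt]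
&&\big\downarrow{\scriptstyle\pi}&&\big\downarrow{\scriptstyle\pi}\\[2pt]
H^k(b;e)_P&\longrightarrow&H^k(b;e+u)_P&\longrightarrow&H^k(b;e+u+v)_P
\end{array}
\]
in which the square commutes. The top map is zero by \eqref{eq:frob} and (F3). Hence the right map in the bottom row kills the image of the left vertical map. By Lemma~\ref{lem:lift} that image contains the image of $H^k(b;e)_P$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:open}]
We prove by descending induction on $l$ the stronger statement: \emph{$W_l$ is open and there is a uniform bound in degree $l$ on $W_l$.} If $D$ vanishes in degrees $\ge l$, then so do all complexes $K(f^b)\otimes D_e$. In that case $W_l=\operatorname{Spec}R$ and $0$ is a uniform bound. This starts the induction, since $D$ is bounded.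

Assume that $W_{l+1}$ is open and that $t$ is a uniform bound in degree $l+1$ on $W_{l+1}$. Put $u=ct$ and, for $v\ge0$,
\[
U_v=\{P\in W_{l+1}: H^l(\mathbf 1;u)_P\to H^l(\mathbf 1;u+v)_P\text{ is zero}\}.
\]
The sets $U_v$ increase with $v$ and are open by (S1). We claim that their union is $W_l=\{P\in W_{l+1}:H^l(\mathbf 1;\infty)_P=0\}$. If $P\in W_l$, then $P\in U_v$ for some $v$ by (S2). If $P\in U_v$, then Lemma~\ref{lem:test} with $k=l$, $V=W_{l+1}$ and $b=\mathbf 1$ shows that $H^l(\mathbf 1;e)_P\to H^l(\mathbf 1;e+u+v)_P$ is zero for every $e$. Hence $H^l(\mathbf 1;\infty)_P=0$ and $P\in W_l$.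

So $W_l$ is open, and by (S3) $W_l=U_v$ for a single $v$. Lemma~\ref{lem:test}, applied to every $P\in U_v$, says that $u+v$ is a uniform bound in degree $l$ on $W_l$.
\end{proof}

The bound is independent of $e$ because of Frobenius, of $b$ because of lifting, and of $P$ because of (S3). The openness of $W_l$ is needed to obtain the bound on $W_l$, and the bound is needed to obtain the openness of $W_{l-1}$; this is why the two statements are proved together.

\section{Rigidity and the proofs of the main theorems}\label{sec:rigid}

Proposition~\ref{prop:open} concerns vanishing in all degrees $\ge l$, while Theorem~\ref{thm:koszul} concerns one degree. These differ: for $R=\mathsf k[x,y]$, $S=R/(x)$ and $I=(x,y)$ one has $H^0_I(S)=0$ but $H^1_I(S)\ne0$. Two observations close the gap. First, $H^i(K(f)\otimes X)$ does not see the cohomology of $X$ above degree $i+c$, so that part can be cut off. Second, once it is cut off, a torsion hypothesis makes vanishing in degree $i$ propagate upward.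

\begin{lemma}[Truncation]\label{lem:trunc}
For every complex $X$ and every $i$, the inclusion $\tau^{\le i+c}X\subseteq X$ induces an isomorphism $H^i(K(f)\otimes\tau^{\le i+c}X)\cong H^i(K(f)\otimes X)$.
\end{lemma}

\begin{proof}
The quotient $Y=X/\tau^{\le i+c}X$ has cohomology only in degrees $\ge i+c+1$. By (K1), $K(f)\otimes Y$ has cohomology only in degrees $\ge i+1$, so $H^{i-1}$ and $H^i$ of $K(f)\otimes Y$ vanish. Now use the long exact sequence of $0\to K(f)\otimes\tau^{\le i+c}X\to K(f)\otimes X\to K(f)\otimes Y\to0$.
\end{proof}

We say that a complex $X$ is \emph{$f$-torsion} if $H^k(X)$ is $f_m$-torsion for all $k$ and all $m=1,\dots,c$; equivalently, if each $X_{f_m}$ is acyclic. This property passes to $\tau^{\le j}X$ and to $X_P$. It also passes to $K(g)\otimes X$ for any sequence $g$, by (K1) applied to $X_{f_m}$.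

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $X$ be an $f$-torsion complex with $H^i(K(f)\otimes X)=0$.
\begin{enumerate}
\item[(a)] $H^{i+c}(X)=0$.
\item[(b)] If $H^k(X)=0$ for all $k>i+c$, then $H^k(K(f)\otimes X)=0$ for all $k\ge i$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $j=i+c$, $X_0=X$ and $X_r=K(f_r)\otimes X_{r-1}$ for $1\le r\le c$. Then $X_c\cong K(f)\otimes X$ and every $X_r$ is $f$-torsion.

We first show that $H^{j-r}(X_r)=0$ for $r=c,c-1,\dots,0$. For $r=c$ this is the hypothesis. If $r\ge1$ and $H^{j-r}(X_r)=0$, then \eqref{eq:cone} shows that the annihilator of $f_r$ in $H^{j-r+1}(X_{r-1})$ is zero. This module is $f_r$-torsion, so it vanishes by (S4). The case $r=0$ is (a).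

Under the hypothesis of (b) we show that $H^k(X_r)=0$ for all $k\ge j-r$, by ascending induction on $r$. The degree $k=j-r$ was treated above. For $r=0$ the degrees $k>j$ are the hypothesis. For $r\ge1$ and $k\ge j-r+1$, the sequence \eqref{eq:cone} places $H^k(X_r)$ between a quotient of $H^k(X_{r-1})$ and a submodule of $H^{k+1}(X_{r-1})$, and both vanish by induction. The case $r=c$ is (b).
\end{proof}

Both parts fail without torsion. Let $X=R$ in degree $0$, let $f$ be a regular sequence, and take $i=-c$. Then $H^{-c}(K(f))=0$ and $H^k(X)=0$ for $k>0$, but $H^0(X)=R$ and $H^0(K(f))=R/(f)$ are nonzero.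

\begin{proposition}\label{prop:criterion}
Let $X$ be an $f$-torsion complex, $i\in\mathbb Z$, and $P$ a prime. Then $H^i(K(f)\otimes X)_P=0$ if and only if $H^k(K(f)\otimes\tau^{\le i+c}X)_P=0$ for all $k\ge i$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:trunc}, the first condition says that $H^i(K(f)\otimes\tau^{\le i+c}X)_P=0$. The complex $(\tau^{\le i+c}X)_P$ is $f$-torsion and has no cohomology above degree $i+c$, so Lemma~\ref{lem:rigid}(b) gives the vanishing in all degrees $k\ge i$. The converse is the case $k=i$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:koszul}]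
Suppose first that $G_\infty$ is $f$-torsion. Let $D=\tau^{\le i+c}G$, a Frobenius system with limit $\tau^{\le i+c}G_\infty$. By Proposition~\ref{prop:criterion}, the complement of $\operatorname{Supp}H^i(K(f)\otimes G_\infty)$ is the set $W_i$ for $D$, which is open by Proposition~\ref{prop:open}.

In general we force torsion without changing Koszul cohomology. Let $G'=G\otimes\check K(f)$, a Frobenius system with limit $G'_\infty=G_\infty\otimes\check C(f)$ by Example~\ref{ex:cech}. After inverting $f_m$, the factor $R\to R_{f_m}$ of $\check C(f)$ becomes an isomorphism between two terms, hence contractible. A tensor product with a contractible factor is contractible, so $(G'_\infty)_{f_m}$ is acyclic and $G'_\infty$ is $f$-torsion.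

The terms of $\check C(f)$ in positive degree form a subcomplex $\check C^{+}$ with quotient $R$ in degree $0$. The sequence $0\to\check C^+\to\check C(f)\to R\to0$ is split in each degree, so it stays exact after tensoring with $K(f)\otimes G_\infty$. Filtering $\check C^+$ by its terms filters $K(f)\otimes G_\infty\otimes\check C^+$ in finitely many steps, and the quotients are direct sums of shifts of $K(f)\otimes G_\infty\otimes R_g$ with $g$ a nonempty product of elements $f_m$. If $f_m$ divides $g$, then $K(f_m)\otimes R_g$ is an isomorphism between two terms, so each such quotient is contractible. Hence $K(f)\otimes G_\infty\otimes\check C^+$ is acyclic, and $K(f)\otimes G'_\infty\to K(f)\otimes G_\infty$ is a quasi-isomorphism. The first case applies to $G'$.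
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Write $I=(x_1,\dots,x_n)$ with $n\ge1$ and apply Theorem~\ref{thm:koszul} to $G=\check K(x)$, whose limit is $\check C(x)$. By \eqref{eq:lc}, the support of $H^i_I(S)$ is closed in $\operatorname{Spec}R$. It lies in $V(J)=\operatorname{Spec}S$ and agrees there with the support over $S$. A closed subset of $\operatorname{Spec}S$ has finitely many minimal elements.
\end{proof}

Here $G'_\infty=\check C(x)\otimes\check C(f)$ is the \v Cech complex of $I+J$, so for local cohomology the reduction to the torsion case is the replacement of $I$ by $I+J$.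

\section{The support depends only on the radical}\label{sec:radical}

Proposition~\ref{prop:criterion} expresses the support through vanishing in all degrees $\ge i$. Such a condition, unlike vanishing in one degree, is visibly insensitive to nilpotent thickenings. Recall that for a complex $T$ with cohomology bounded above there is a quasi-isomorphism $Q\to T$ from a bounded above complex of free modules, and that for a module $L$ the derived tensor product $L\otimes^{\mathbf L}_RT$ is represented by $L\otimes Q$; its cohomology does not depend on the choice of $Q$. The complex $R\Gamma_I(R)$ is represented by $\check C(x)$ for generators $x$ of $I$.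

\begin{theorem}\label{thm:radical}
Let $R$ be a regular ring of prime characteristic $p$, let $J=(f_1,\dots,f_c)$ with $f$ a regular sequence, let $I\supseteq J$ be an ideal, and let $T=\tau^{<i+c}R\Gamma_I(R)$. Then for every prime $P$,
\[
P\notin\operatorname{Supp}H^i_I(R/J)\iff H^{i+c}_I(R)_P=0\ \text{ and }\ H^k\bigl(R/\sqrt J\otimes^{\mathbf L}_RT\bigr)_P=0\ \text{ for all }k\ge i .
\]
Consequently, if $J'$ is generated by another regular sequence of length $c$ and $\sqrt{J'}=\sqrt J$, then $\operatorname{Supp}H^i_I(R/J)=\operatorname{Supp}H^i_I(R/J')$ for all ideals $I$ and all $i$.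
\end{theorem}

\begin{lemma}\label{lem:nil}
Let $A$ be a ring, let $\mathfrak b\subseteq\mathfrak a$ be ideals with $\mathfrak a^n\subseteq\mathfrak b$ for some $n$, and let $Q$ be a bounded above complex of free $A$-modules. Then $H^k(Q/\mathfrak bQ)=0$ for all $k\ge i$ if and only if $H^k(Q/\mathfrak aQ)=0$ for all $k\ge i$.
\end{lemma}

\begin{proof}
We use the following fact. \emph{If $Q'$ is a bounded above complex of free modules over a ring $B$ with $H^k(Q')=0$ for $k\ge i$, then $H^k(L\otimes_BQ')=0$ for $k\ge i$ and every $B$-module $L$.} Let $Z^k$ be the cycles. For $k\ge i$ the sequence $0\to Z^{k-1}\to Q'^{\,k-1}\to Z^k\to0$ is exact. Since $Z^k=0$ for large $k$, descending induction shows that each $Z^k$ with $k\ge i$ is projective and that each of these sequences splits. They stay exact after applying $L\otimes_B-$. So for $k\ge i$ the image of $L\otimes Q'^{\,k-1}$ and the kernel of the differential on $L\otimes Q'^{\,k}$ both equal $L\otimes Z^k$.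

For the forward implication apply the fact with $B=A/\mathfrak b$, $Q'=Q/\mathfrak bQ$ and $L=A/\mathfrak a$. For the converse apply it with $B=A/\mathfrak a$ and $Q'=Q/\mathfrak aQ$: for every module $L$ killed by $\mathfrak a$, the complex $L\otimes_AQ=L\otimes_BQ'$ has no cohomology in degrees $\ge i$. The submodules $(\mathfrak a^r+\mathfrak b)/\mathfrak b$, $0\le r\le n$, form a finite filtration of $A/\mathfrak b$ with quotients killed by $\mathfrak a$. Since $Q$ consists of flat modules, $Q/\mathfrak bQ$ has a finite filtration with quotients of the form $L\otimes_AQ$, and the long exact sequences finish the proof.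
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:radical}]
Let $C=\check C(x)$ for generators $x$ of $I$, let $j=i+c$ and $T=\tau^{<j}C$. Since $f_m\in I$, the complex $C$ is $f$-torsion. Consider the conditions
\begin{enumerate}
\item[(i)] $H^j(C)_P=0$, that is, $H^{i+c}_I(R)_P=0$;
\item[(ii)] $H^k(K(f)\otimes T)_P=0$ for all $k\ge i$.
\end{enumerate}
If (i) holds, then $T_P\subseteq(\tau^{\le j}C)_P$ is a quasi-isomorphism. By (K1), condition (ii) is then equivalent to the condition in Proposition~\ref{prop:criterion} for $X=C$, hence to $H^i_I(R/J)_P=0$ by \eqref{eq:lc}. Moreover $H^i_I(R/J)_P=0$ implies (i), by Lemma~\ref{lem:rigid}(a) applied to $C_P$. So $P\notin\operatorname{Supp}H^i_I(R/J)$ if and only if (i) and (ii) hold.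

Let $Q\to T$ be a quasi-isomorphism from a bounded above complex of free modules. By (K1) and (K2), $K(f)\otimes T$, $K(f)\otimes Q$ and $Q/JQ$ have the same cohomology. Since $R$ is Noetherian, a power of $\sqrt J$ lies in $J$. Lemma~\ref{lem:nil} over $R_P$, with $\mathfrak b=J_P$ and $\mathfrak a=(\sqrt J)_P$, shows that (ii) is equivalent to $H^k(Q/\sqrt JQ)_P=0$ for all $k\ge i$. This is the second condition in the theorem.

For the last statement let $I$ be arbitrary and $I'=I+J+J'$. Since $\sqrt J=\sqrt{J'}$, the ideals $I'$, $I+J$ and $I+J'$ have the same radical. So $H^i_I(R/J)=H^i_{I'}(R/J)$ and $H^i_I(R/J')=H^i_{I'}(R/J')$. The criterion applies to $I'$ with either $J$ or $J'$, and its right side involves only $I'$, $i$, $c$ and the common radical.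
\end{proof}

\section{Local complete intersections and faithfully flat descent}\label{sec:lci}

\begin{corollary}\label{cor:lci}
The support of $H^i_I(S)$ is closed for all ideals $I\subseteq S$ and all $i$ in each of the following cases.
\begin{enumerate}
\item[(1)] $S=R/J$ with $R$ regular of characteristic $p$, and for each prime $P\supseteq J$ the ideal $J_P$ is generated by an $R_P$-regular sequence, whose length may depend on $P$ and may be $0$.
\item[(2)] $S$ is Noetherian and admits a faithfully flat map to a Noetherian ring $S'$ as in \textup{(1)}.
\item[(3)] $S$ is a Noetherian local ring whose completion is a regular local ring of characteristic $p$ modulo a regular sequence.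
\end{enumerate}
\end{corollary}

\begin{proof}
(1) A subset of $\operatorname{Spec}S$ is closed if every point has an open neighborhood in which the subset is closed. Let $P\supseteq J$. Clearing denominators, which are units of $R_P$, we find $f_1,\dots,f_c\in J$ whose images form an $R_P$-regular sequence generating $J_P$. The modules
\[
J/(f_1,\dots,f_c)\quad\text{and}\quad\bigl((f_1,\dots,f_{m-1}):f_m\bigr)/(f_1,\dots,f_{m-1}),\quad1\le m\le c,
\]
are finitely generated and vanish at $P$, so they vanish after inverting some $g\notin P$. Then $J_g=(f_1,\dots,f_c)R_g$, the ring $S_g$ is nonzero, and $f$ is a regular sequence in the regular ring $R_g$. By flat base change $H^i_I(S)_g=H^i_{IS_g}(S_g)$. Its support is closed in $\operatorname{Spec}S_g$ by Theorem~\ref{thm:main} if $c\ge1$, and by Lemma~\ref{lem:c0} if $c=0$, since then $S_g=R_g$.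

(2) Let $H=H^i_I(S)$, $Z=\operatorname{Supp}H$, and let $\rho\colon\operatorname{Spec}S'\to\operatorname{Spec}S$ be the induced map, which is surjective by faithful flatness. By flat base change $H^i_{IS'}(S')=H\otimes_SS'$. For $Q'\in\operatorname{Spec}S'$ and $Q=\rho(Q')$, its localization at $Q'$ is $H_Q\otimes_{S_Q}S'_{Q'}$. The map $S_Q\to S'_{Q'}$ is flat and local, hence faithfully flat, so this module vanishes if and only if $H_Q=0$. Thus $\rho^{-1}(Z)=\operatorname{Supp}H^i_{IS'}(S')$, which is closed by (1). Let $Q'_1,\dots,Q'_n$ be its minimal elements. Each $Q\in Z$ equals $\rho(Q')$ for some $Q'\in\rho^{-1}(Z)$, and $Q'\supseteq Q'_r$ for some $r$, so $Q\supseteq\rho(Q'_r)$. Conversely $\rho(Q'_r)\in Z$, and $Z$ is stable under passing to larger primes. Therefore $Z=\bigcup_rV(\rho(Q'_r))$ is closed.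

(3) The map $S\to\widehat S$ is faithfully flat. If $\widehat S=R/J$ with $J$ generated by a regular sequence, then this sequence stays regular in $R_P$ for every $P\supseteq J$, so $\widehat S$ is as in (1). Apply (2).
\end{proof}

\begin{thebibliography}{1}
\bibitem{CL} Eric Canton and Monica Lewis, \emph{The Fedder action and a simplicial complex of local cohomologies}, arXiv:2011.14815 (2020).
\end{thebibliography}
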